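\title{Amenability in the norm topology for unitary groups of stabilized $C^*$-algebras}

\begin{abstract}
We show that the unitary group of $(\mathcal O_n\otimes\mathcal K)^+$, the minimal unitization of the stabilized Cuntz algebra, is amenable in the norm topology; it is the product of the circle and an extremely amenable group. More generally, for a nonzero unital $C^*$-algebra $B$ the group $\mathrm U((B\otimes\mathcal K)^+)$ is amenable in the norm topology if and only if $B$ is nuclear, and in that case its universal minimal flow is that of $\mathbb T\times K_1(B)$. The proof uses nuclearity to complete finitely many unitaries to almost scalar matrices, removes the complements by a telescoping argument along a path to the identity, and applies concentration of measure on $\mathrm{SU}(D)$ to a product of two compact subgroups.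
\end{abstract}

\section{The question and the results}\label{sec:intro}

Let $H$ be a topological group. A bounded function $f\colon H\to\mathbb C$ is \emph{right-uniformly continuous} if $\sup_{x\in H}|f(vx)-f(x)|\to0$ as $v\to1$. These functions form a unital commutative $C^*$-algebra that is invariant under the left translations $(L_gf)(x)=f(gx)$. A \emph{mean} on it is a positive linear functional $m$ with $m(1)=1$, and $H$ is \emph{amenable} if there is a mean with $m(L_gf)=m(f)$ for all $g$ and $f$. Compact groups are amenable, by Haar measure. So is a group containing an increasing sequence of compact subgroups with dense union: a weak$^*$ cluster point of the Haar measures is invariant under the union, hence under the whole group, because $g\mapsto L_gf$ is norm continuous.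

For a unital $C^*$-algebra $C$ we give the unitary group $\mathrm U(C)$ the norm topology. The metric $d(u,v)=\|u-v\|$ is invariant under left and right multiplication by unitaries, so on a subgroup $H\subset \mathrm U(C)$ the right-uniformly continuous functions are exactly the bounded $d$-uniformly continuous ones. We write $\mathrm{UCB}(H)$ for this algebra.

Amenability of $\mathrm U(C)$ puts two constraints on $C$. The first is the existence of a tracial state. If $m$ is a left-invariant mean on $\mathrm{UCB}(\mathrm U(C))$ and $\omega$ is any state of $C$, then $\tau(a)=m(u\mapsto\omega(u^*au))$ is a state with $\tau(v^*av)=\tau(a)$ for all unitaries $v$, and such a state is a trace because the unitaries span $C$. This excludes the Cuntz algebra $\mathcal O_n$ ($n\ge2$), the universal unital $C^*$-algebra generated by isometries $s_1,\dots,s_n$ with $\sum_is_is_i^*=1$: a tracial state would satisfy $1=\sum_i\tau(s_is_i^*)=\sum_i\tau(s_i^*s_i)=n$. So $\mathrm U(\mathcal O_n)$ is not amenable.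

The second constraint is B.~E.~Johnson's strong amenability. Let $X$ be a Banach $C$-bimodule, that is, a Banach space and a bimodule with $\|a\xi\|,\|\xi a\|\le M\|a\|\|\xi\|$ for some constant $M$; it is \emph{unital} if $1\xi=\xi1=\xi$. The dual $X^*$ is a bimodule under $\langle a\varphi,\xi\rangle=\langle\varphi,\xi a\rangle$ and $\langle\varphi a,\xi\rangle=\langle\varphi,a\xi\rangle$, and a \emph{derivation} $D\colon C\to X^*$ is a linear map with $D(ab)=D(a)b+aD(b)$. The algebra $C$ is \emph{strongly amenable} if for every unital $X$ and every bounded derivation $D\colon C\to X^*$ there is $\varphi$ in the weak$^*$-closed convex hull of $\{-D(u)u^*:u\in\mathrm U(C)\}$ such that $D(a)=a\varphi-\varphi a$ for all $a\in C$. This is a fixed point property of $\mathrm U(C)$ for a special class of actions. The formula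
\begin{equation}\label{eq:affine}
v\bullet\varphi=v\varphi v^*-D(v)v^*
\end{equation}
defines an affine action of $\mathrm U(C)$ on $X^*$, because $D(vu)(vu)^*=D(v)v^*+vD(u)u^*v^*$; the orbit of $0$ is $\{-D(u)u^*\}$, and $v\bullet\varphi=\varphi$ means $D(v)=v\varphi-\varphi v$. Averaging the orbit of $0$ shows that $C$ is strongly amenable whenever $\mathrm U(C)$ is amenable (Proposition~\ref{prop:strong}).

Let $\mathcal K$ be the algebra of compact operators on a separable infinite-dimensional Hilbert space, and let $A^+$ denote the minimal unitization of a non-unital $C^*$-algebra $A$. The algebra $(\mathcal O_n\otimes\mathcal K)^+$ passes both tests. It has a tracial state, the quotient map onto $\mathbb C$. And while $\mathcal O_n$ is not strongly amenable, Rosenberg observed that $(\mathcal O_n\otimes\mathcal K)^+$ is. The following problem comes from the paper \cite{AST} of Alekseev, Schmidt and Thom.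

\medskip
\noindent\textbf{Problem.} Is $\mathrm U((\mathcal O_n\otimes\mathcal K)^+)$ amenable as a topological group in the norm topology?
\medskip

There are also reasons to expect a negative answer. The group contains the non-amenable group $\mathrm U(\mathcal O_n)$ as a closed subgroup, in the upper left corner, and for locally compact groups this would rule out amenability. Nor can one approximate the algebra by the following pieces built from matrix-valued functions. The \emph{noncommutative CW-complexes} of Eilers, Loring and Pedersen are defined inductively: in dimension $0$ they are the finite-dimensional $C^*$-algebras, and in dimension $k$ they are the pullbacks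
\[
A_k=\{(f,a)\in C(D^k,F_k)\oplus A_{k-1}:\ f|_{S^{k-1}}=\phi_k(a)\},
\]
where $A_{k-1}$ is a complex of dimension $k-1$, $F_k$ is finite-dimensional, $D^k$ is the closed $k$-disc with boundary $S^{k-1}$, and $\phi_k\colon A_{k-1}\to C(S^{k-1},F_k)$ is a unital $*$-homomorphism. By results of Cuntz and Rosenberg, $(\mathcal O_n\otimes\mathcal K)^+$ is not an inductive limit of such complexes. Nevertheless the answer is positive.

\begin{theorem}\label{thm:On}
For $n\ge2$ the group $\mathrm U((\mathcal O_n\otimes\mathcal K)^+)$ is amenable in the norm topology.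
\end{theorem}

We prove a more general and stronger statement. A \emph{flow} of a topological group $H$ is a continuous action of $H$ on a nonempty compact Hausdorff space, and $H$ is \emph{extremely amenable} if every flow has a fixed point. A flow is \emph{minimal} if it has no nonempty proper closed invariant subset. The \emph{universal minimal flow} of $H$ is the minimal flow, unique up to isomorphism, that admits a continuous equivariant map onto every minimal flow of $H$.

Throughout, $B\ne0$ is a unital $C^*$-algebra and $A=B\otimes\mathcal K=\overline{\bigcup_kM_k(B)}$, with the inclusions as upper left corners. Put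
\[
G=\{u\in\mathrm U(A^+):u-1\in A\},\qquad N=\text{the identity component of }G .
\]
If $\pi\colon A^+\to\mathbb C$ is the quotient map, then $u\mapsto(\pi(u),\overline{\pi(u)}u)$ is an isomorphism of topological groups $\mathrm U(A^+)\cong\mathbb T\times G$. The group $\mathrm U(A^+)$ rotates the circle through $\pi$, so it is never extremely amenable; this is the reason for passing to $G$ and $N$.

\begin{theorem}\label{thm:main}
For a unital $C^*$-algebra $B\ne0$ the following are equivalent:
\begin{enumerate}
\item[(a)] $B$ is nuclear;
\item[(b)] $N$ is extremely amenable;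
\item[(c)] $N$ is amenable;
\item[(d)] $\mathrm U((B\otimes\mathcal K)^+)$ is amenable in the norm topology;
\item[(e)] $(B\otimes\mathcal K)^+$ is strongly amenable.
\end{enumerate}
If these hold, then $G$ is extremely amenable if and only if $K_1(B)=0$, and the universal minimal flow of $\mathrm U((B\otimes\mathcal K)^+)$ is that of $\mathbb T\times K_1(B)$, with $K_1(B)$ discrete.
\end{theorem}

\begin{corollary}\label{cor:On}
$\mathrm U((\mathcal O_n\otimes\mathcal K)^+)\cong\mathbb T\times G$ with $G$ extremely amenable, and the universal minimal flow of this group is $\mathbb T$ acting on itself by translation.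
\end{corollary}

Theorem~\ref{thm:main} needs no trace, quasidiagonality or inductive limit hypothesis on $B$. It makes no claim about $B\otimes\mathcal K$ for non-unital $B$. The pair $\mathrm U(\mathcal O_n)\subset\mathrm U((\mathcal O_n\otimes\mathcal K)^+)$ shows that amenability does not pass to closed subgroups outside the locally compact setting.

The work lies in (a)$\Rightarrow$(b). Section~\ref{sec:criterion} reduces it to an approximate factorization of finitely many unitaries through two compact groups, Section~\ref{sec:example} carries out the factorization for $B=\mathbb C\oplus\mathbb C$, and Sections~\ref{sec:completion} and~\ref{sec:swindle} do it for nuclear $B$. Section~\ref{sec:rest} contains the other implications.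

\section{Means, the groups $G$ and $N$, and nuclearity}\label{sec:prelim}

\subsection*{Means and fixed points}
Let $H$ be a subgroup of the unitary group of a unital $C^*$-algebra. We shall test means on Lipschitz functions only, which is enough because bounded Lipschitz functions are uniformly dense in the real part of $\mathrm{UCB}(H)$. Indeed, for real $f$ the function $f_j(x)=\inf_y(f(y)+j\,d(x,y))$ is $j$-Lipschitz and $\inf f\le f_j\le f$. If $|f(x)-f(y)|\le\varepsilon$ whenever $d(x,y)<\delta$, and $j\delta\ge2\|f\|_\infty$, then $f(y)+j\,d(x,y)\ge f(x)-\varepsilon$ both for $d(x,y)<\delta$ and for $d(x,y)\ge\delta$, so $f_j\ge f-\varepsilon$.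

\begin{lemma}\label{lem:means}
\begin{enumerate}
\item[(i)] If $\mathrm{UCB}(H)$ has a multiplicative left-invariant mean, then $H$ is extremely amenable.
\item[(ii)] If $H$ is extremely amenable, then $H$ is amenable.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $m$ be such a mean, let $X$ be a flow and $x_0\in X$. For $F\in C(X)$ we have $\sup_{y\in X}|F(vy)-F(y)|\to0$ as $v\to1$: each $y$ has a neighborhood $W_y$, and $1$ has a neighborhood $V_y$, with $|F(vy')-F(y)|<\varepsilon/2$ on $V_y\times W_y$; cover $X$ by finitely many $W_y$ and intersect the corresponding $V_y$. Hence $f_F(g)=F(gx_0)$ lies in $\mathrm{UCB}(H)$. The functional $F\mapsto m(f_F)$ is a character of $C(X)$, so it is the evaluation at a point $x_1$. For $h\in H$ apply this to the function $y\mapsto F(hy)$: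
\[
F(hx_1)=m(g\mapsto F(hgx_0))=m(L_hf_F)=m(f_F)=F(x_1).
\]
Since $C(X)$ separates points, $hx_1=x_1$.

(ii) The means on $\mathrm{UCB}(H)$ form a nonempty weak$^*$-compact set, on which $H$ acts by $(g\cdot m)(f)=m(L_gf)$. The action is continuous since
\[
|(g\cdot m)(f)-(g_0\cdot m_0)(f)|\le\|L_gf-L_{g_0}f\|_\infty+|(m-m_0)(L_{g_0}f)| .
\]
A fixed point is a left-invariant mean.
\end{proof}

\subsection*{The components of $G$}
We regard $\mathrm U(M_k(B))$ as a subgroup of $G$ by the isometric homomorphism $u\mapsto u+(1-1_k)$, where $1_k$ is the unit of $M_k(B)$. These embeddings are compatible with the maps $u\mapsto u\oplus1$ from $\mathrm U(M_k(B))$ to $\mathrm U(M_{k+1}(B))$. Let $\mathrm U_0(C)$ be the identity component of $\mathrm U(C)$. Recall that $K_1(B)=\varinjlim\mathrm U(M_k(B))/\mathrm U_0(M_k(B))$ and that this group is abelian. Put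
\[
\Gamma=\bigcup_k\mathrm U_0(M_k(B))\subset G .
\]

\begin{lemma}\label{lem:components}
\begin{enumerate}
\item[(i)] $N$ contains every $u\in G$ with $\|u-1\|<2$, is open in $G$, and is generated by $\{e^{ia}:a=a^*\in A\}$. For a unital $C^*$-algebra $C$ the same holds for $\mathrm U_0(C)\subset\mathrm U(C)$ with $a=a^*\in C$, and each element of $\mathrm U_0(C)$ is joined to $1$ by a norm-continuous path in $\mathrm U(C)$.
\item[(ii)] $\Gamma$ is a dense subgroup of $N$, and $\bigcup_k\mathrm U(M_k(B))$ is dense in $G$.
\item[(iii)] $G/N$ is discrete and isomorphic to $K_1(B)$.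
\end{enumerate}
\end{lemma}

\begin{proof}
(i) If $u\in G$ and $\|u-1\|<2$, then $-1$ is not in the spectrum of $u$, and $u=e^{ia}$ with $a=-i\log u$ self-adjoint (principal branch). Since $\pi(a)=-i\log1=0$, we have $a\in A$. So the group $N'$ generated by the exponentials contains a neighborhood of $1$; it is therefore open, hence closed, and $N\subset N'$. The paths $t\mapsto e^{ita_1}\cdots e^{ita_s}$ join its elements to $1$, so $N'\subset N$. The same argument, without $\pi$, works in $\mathrm U(C)$.

(ii) $\Gamma$ is an increasing union of connected groups containing $1$, so it is a subgroup of $N$. The self-adjoint elements of $\bigcup_kM_k(B)$ are dense in those of $A$, and $a\mapsto e^{ia}$ is continuous, so by (i) the closure of $\Gamma$ contains a generating set of $N$. For the second claim let $u=1+a\in G$ and $x_k=1+1_ka1_k$. Then $x_k\to u$, so $x_k$ is invertible for large $k$, and the unitaries $x_k(x_k^*x_k)^{-1/2}$ lie in $\mathrm U(M_k(B))$ and converge to $u$.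

(iii) $G/N$ is discrete because $N$ is open. The inclusions induce a homomorphism $K_1(B)\to G/N$, which is onto since every coset of $N$ is open and so meets $\bigcup_k\mathrm U(M_k(B))$. To see that it is injective, let $u\in\mathrm U(M_k(B))\cap N$. By (ii) there are $k'\ge k$ and $v\in\mathrm U_0(M_{k'}(B))$ with $\|v^*u-1\|=\|u-v\|<2$. By (i), $v^*u\in\mathrm U_0(M_{k'}(B))$, so $u\in\mathrm U_0(M_{k'}(B))$ and its class in $K_1(B)$ is zero.
\end{proof}

\subsection*{Nuclearity}
A linear map between $C^*$-algebras is \emph{completely positive} if all its amplifications to matrix algebras are positive. We use nuclearity in the form of the completely positive approximation property (Choi--Effros, Kirchberg): $B$ is nuclear if and only if for every finite set $S\subset B$ and $\delta>0$ there are $m$ and completely positive contractions $\varphi\colon B\to M_m$, $\psi\colon M_m\to B$ with $\|\psi\varphi(g)-g\|\le\delta$ for $g\in S$. Here $M_m=M_m(\mathbb C)$. For unital $B$ the maps may be taken unital \cite[Prop.~2.2.6]{BO}. Two permanence properties follow at once. If $B$ is nuclear, so is $M_k(B)$: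 apply $\varphi$ and $\psi$ entrywise. If $C$ is nuclear and $e\in C$ is a projection, then $eCe$ is nuclear: restrict $\varphi$ to $eCe$ and replace $\psi$ by $e\psi(\cdot)e$.

The unit of $B$ gives an isometric embedding $M_d\subset M_d(B)$, whose elements we call \emph{scalar matrices}. In particular $\mathrm U(d)$ and $\mathrm{SU}(d)$ are compact subgroups of $\mathrm U(M_d(B))$. This is where the hypothesis that $B$ is unital enters.

\section{A fixed point from two compact groups}\label{sec:criterion}

By Lemma~\ref{lem:means} we want a left-invariant mean on $\mathrm{UCB}(N)$ that is multiplicative. We obtain it as a limit of probability measures, which must be almost invariant and must also give small variance to Lipschitz functions. Haar measure on $\mathrm{SU}(D)$ has the second property for large $D$.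

\begin{lemma}\label{lem:conc}
Let $D\ge2$ and let $f\colon\mathrm{SU}(D)\to\mathbb R$ be $\Lambda$-Lipschitz for the operator norm. Then $\mathrm{Var}(f)\le2\Lambda^2/D$ with respect to Haar measure.
\end{lemma}

\begin{proof}
We use two facts from Riemannian geometry. First, on a compact Lie group with a bi-invariant metric, $\mathrm{Ric}(X,X)=-\frac14\operatorname{tr}(\operatorname{ad}_X^2)$ for $X$ in the Lie algebra. Second, by Lichnerowicz's theorem, on a compact connected Riemannian manifold with $\mathrm{Ric}(X,X)\ge\kappa|X|^2$, $\kappa>0$, the smallest nonzero eigenvalue of the Laplacian is at least $\kappa$; expanding in eigenfunctions gives $\mathrm{Var}(f)\le\kappa^{-1}\int|\nabla f|^2$ for smooth $f$ and the normalized volume.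

Give $\mathrm{SU}(D)$ the metric induced by the inner product $\operatorname{Re}\operatorname{tr}(XY^*)$ on $M_D$, whose norm is the Hilbert--Schmidt norm. Multiplication by unitaries preserves this inner product, so the metric is bi-invariant and its normalized volume is Haar measure. Let $X\in\mathfrak{su}(D)$; after conjugation, $X=\operatorname{diag}(i\theta_1,\dots,i\theta_D)$ with $\sum_a\theta_a=0$. On the complexified Lie algebra, $\operatorname{ad}_X$ multiplies the matrix unit $e_{ab}$ ($a\ne b$) by $i(\theta_a-\theta_b)$ and kills the diagonal matrices. Hence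
\[
-\operatorname{tr}(\operatorname{ad}_X^2)=\sum_{a,b}(\theta_a-\theta_b)^2=2D\sum_a\theta_a^2-2\Bigl(\sum_a\theta_a\Bigr)^2=2D\|X\|_{HS}^2 ,
\]
and we may take $\kappa=D/2$.

If $f$ is smooth and $\gamma$ is a smooth curve, then $|(f\circ\gamma)'|\le\Lambda\|\gamma'\|\le\Lambda\|\gamma'\|_{HS}$, so $|\nabla f|\le\Lambda$ and $\mathrm{Var}(f)\le2\Lambda^2/D$. A general $f$ is the uniform limit of the functions $x\mapsto\int f(xy^{-1})\rho(y)\,dy$, where $\rho$ is a smooth probability density supported in a small neighborhood of $1$; these are smooth and $\Lambda$-Lipschitz.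
\end{proof}

On $\mathrm U(D)$ the Ricci curvature vanishes in the direction of the center, which is why we work with $\mathrm{SU}(D)$. This costs little:
\begin{equation}\label{eq:det}
\text{every }v\in\mathrm U(D)\text{ is within }\pi/D\text{ of }\mathrm{SU}(D),
\end{equation}
since $e^{-i\theta/D}v\in\mathrm{SU}(D)$ when $\det v=e^{i\theta}$, $|\theta|\le\pi$.

For $B=\mathbb C$ nothing more is needed. By Lemma~\ref{lem:components}(ii) and \eqref{eq:det}, applied to $v\oplus1_{D-k}$ for $v\in\mathrm U(k)$ and large $D$, the union of the groups $\mathrm{SU}(D)$ is dense in $G$, and their Haar measures cluster at an invariant mean that is multiplicative by Lemma~\ref{lem:conc}. For general $B$ a unitary $g$ need not be close to a conjugate of $\mathrm{SU}(D)$ (see Section~\ref{sec:example}). We ask for less: $g$ should be close to a product $\sigma\tau$ of elements of two such groups $H_1,H_2$, and commute with $H_1$. Then for $x\in H_1$ and $y\in H_2$,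
\[
g\,xy=x\,g\,y\approx(x\sigma)(\tau y),
\]
so the distribution of $xy$ hardly changes under left multiplication by $g$.

\begin{proposition}\label{prop:criterion}
Let $H$ be a subgroup of the unitary group of a unital $C^*$-algebra and $\Gamma_0\subset H$ a dense subset. Suppose that for every finite $E\subset\Gamma_0$ and every $\varepsilon>0$ there are subgroups $H_1,H_2\subset H$ such that
\begin{enumerate}
\item[(1)] $H_i$ is isometrically isomorphic to $\mathrm{SU}(D_i)$ with the operator norm, for some $D_i\ge\max(2,1/\varepsilon)$, $i=1,2$;
\item[(2)] every $g\in E$ commutes with $H_1$ and satisfies $\|g-\sigma\tau\|\le\varepsilon$ for some $\sigma\in H_1$, $\tau\in H_2$.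
\end{enumerate}
Then $H$ is extremely amenable.
\end{proposition}

\begin{proof}
Given $E$ and $\varepsilon$, let $x\in H_1$ and $y\in H_2$ be independent and Haar distributed, and let $\mu=\mu_{E,\varepsilon}$ be the law of $xy$. It defines the mean $\mu(f)=\mathbb E f(xy)$ on $\mathrm{UCB}(H)$. Let $f$ be real, bounded and $\Lambda$-Lipschitz.

\emph{Almost invariance.} Let $g\in E$ with $\sigma,\tau$ as in (2). Haar measure on a compact group is invariant on both sides, so $(x\sigma,\tau y)$ has the same law as $(x,y)$. Since $\|gxy-x\sigma\tau y\|=\|x(g-\sigma\tau)y\|\le\varepsilon$,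
\[
|\mu(L_gf)-\mu(f)|=|\mathbb E(f(gxy)-f(x\sigma\tau y))|\le\Lambda\varepsilon .
\]

\emph{Concentration.} For fixed $x$ the function $y\mapsto f(xy)$ is $\Lambda$-Lipschitz on $H_2$, and $x\mapsto\mathbb E_yf(xy)$ is $\Lambda$-Lipschitz on $H_1$. By the decomposition of variance and Lemma~\ref{lem:conc},
\[
\mu(f^2)-\mu(f)^2=\mathbb E_x\mathrm{Var}_y f(xy)+\mathrm{Var}_x\mathbb E_yf(xy)\le\frac{2\Lambda^2}{D_2}+\frac{2\Lambda^2}{D_1}\le4\Lambda^2\varepsilon .
\]

\emph{The limit.} Order the pairs $(E,\varepsilon)$ by increasing $E$ and decreasing $\varepsilon$, and let the mean $m$ be a weak$^*$ cluster point of the net $(\mu_{E,\varepsilon})$. For $g\in\Gamma_0$ and Lipschitz $f$, the quantities $\mu(L_gf)-\mu(f)$ and $\mu(f^2)-\mu(f)^2$ are weak$^*$-continuous in $\mu$ and tend to $0$ along the net, so $m(L_gf)=m(f)$ and $m(f^2)=m(f)^2$. Both identities pass to uniform limits and hence hold for all real $f\in\mathrm{UCB}(H)$. Expanding $m((f_1+f_2)^2)=m(f_1+f_2)^2$ gives $m(f_1f_2)=m(f_1)m(f_2)$ for real $f_1,f_2$, and then for complex ones by bilinearity. Since $g\mapsto L_gf$ is norm continuous and $\Gamma_0$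 is dense, $m$ is invariant under $H$. Lemma~\ref{lem:means}(i) finishes the proof.
\end{proof}

\section{The factorization for $B=\mathbb C\oplus\mathbb C$}\label{sec:example}

For finite-dimensional $B$ the groups $\mathrm U(M_k(B))$ are themselves compact. We ignore this and use only scalar matrices and their conjugates, since these are available for every unital $B$.

Let $B=\mathbb C\oplus\mathbb C$, so that $M_d(B)=M_d\oplus M_d$ and the scalar matrices are the pairs $(v,v)$. Let $\lambda=e^{i\theta}$ with $|\theta|\le\pi$, and $g=(\lambda,1)\in\mathrm U(B)$. In $M_{1+L}(B)$,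
\[
g\oplus1_L=(\operatorname{diag}(\lambda,1,\dots,1),\,1).
\]
One compact group of scalar type does not suffice. If a conjugate $(w_1^*vw_1,w_2^*vw_2)$ of a scalar unitary is within $\varepsilon$ of $g\oplus1_L$, then the second coordinate gives $\|v-1\|\le\varepsilon$ and the first gives $\|v-1\|\ge|\lambda-1|-\varepsilon$; so $\varepsilon\ge|\lambda-1|/2$ whatever $L$ is.

With two groups we can use the path from $\lambda$ to $1$. Let $\lambda_j=e^{i\theta(1-j/L)}$, so that $\lambda_0=\lambda$, $\lambda_L=1$ and $|\lambda_j-\lambda_{j-1}|\le\pi/L$. Put $u=\operatorname{diag}(\lambda_0,\dots,\lambda_{L-1})\in\mathrm U(L)$ and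
\[
s=\bigl(\operatorname{diag}(\lambda_1,\dots,\lambda_L),\ \operatorname{diag}(\lambda_0,\dots,\lambda_{L-1})\bigr)\in\mathrm U(M_L(B)).
\]
Consecutive points of the path are close, so $s$ is within $\pi/L$ of the scalar matrix $(u,u)$. The path ends at $1$, so
\[
g\oplus s=\bigl(\operatorname{diag}(\lambda_0,\lambda_1,\dots,\lambda_L),\ \operatorname{diag}(1,\lambda_0,\dots,\lambda_{L-1})\bigr)=(u\oplus1,\,1\oplus u).
\]
Let $c\in\mathrm U(1+L)$ be the cyclic permutation matrix that moves the first coordinate to the last place, so $c(1\oplus u)c^*=u\oplus1$, and let $w=(1,c)$. Then $g\oplus s=w^*(u\oplus1,u\oplus1)w$. Thus in the factorization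
\[
g\oplus1_L=(1\oplus s)^*(g\oplus s)
\]
the first factor is within $\pi/L$ of the group $\{1\oplus h:h\in\mathrm U(L)\}$, which commutes with $g\oplus1_L$, and the second factor lies in $w^*\mathrm U(1+L)w$. Correcting the determinants by \eqref{eq:det} gives condition (2) of Proposition~\ref{prop:criterion}. Note that $w$ does not depend on $\lambda$, so the same two groups serve finitely many unitaries $(\lambda,1)$ at once.

Two things made this work. Each entry $\lambda_j$ in the first summand had a partner $\lambda_j$ in the second summand, and the two together were scalar. And the partners could be shifted by one place along the path. For general $B$, nuclearity provides the partners.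

\section{Completing unitaries to scalar matrices}\label{sec:completion}

Let $r\in M_{1,d}(B)$ be a row with $rr^*=1$. Then $p=r^*r$ is a projection in $M_d(B)$, and with $q=1-p$ we have $rp=r$ and $rq=0$. The map $g\mapsto r^*gr$ is a $*$-isomorphism of $B$ onto the corner $pM_d(B)p$. If $g\in\mathrm U(B)$ and $k$ is a unitary of the complementary corner $qM_d(B)q$, then $r^*gr+k$ is a unitary of $M_d(B)$, which we think of as the direct sum of $g$ and $k$. The next lemma says that for nuclear $B$ every $g$ has a partner $k$ for which the sum is almost scalar, and that one row $r$ serves finitely many $g$.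

\begin{lemma}\label{lem:completion}
Let $B$ be nuclear, $S\subset\mathrm U(B)$ finite and $0<\varepsilon<1$. There are $d\in\mathbb N$ and $r\in M_{1,d}(B)$ with $rr^*=1$ such that, with $p=r^*r$ and $q=1-p$, for every $g\in S$ there are a unitary $k_g$ of $qM_d(B)q$ and $u_g\in\mathrm U(d)$ with
\[
\|r^*gr+k_g-u_g\|\le\varepsilon .
\]
\end{lemma}

The proof first finds $r$ and $u_g$ with $gr\approx ru_g$, and then takes for $k_g$ a correction of $qu_gq$. For $B=C(X)$ with $X$ compact, the first step is a partition of unity: cover $X$ by open sets $U_j\ni t_j$ ($1\le j\le d$) on which $|g-g(t_j)|\le\eta$ for $g\in S$, take a subordinate partition of unity $(h_j)$, and put $r=(h_1^{1/2},\dots,h_d^{1/2})$ and $u_g=\operatorname{diag}(g(t_1),\dots,g(t_d))$. Then $(gr-ru_g)(gr-ru_g)^*=\sum_jh_j|g-g(t_j)|^2\le\eta^2$. In general the maps $\psi$ and $\varphi$ replace the partition of unity and the point evaluations.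

\begin{proof}
Let $\eta=\varepsilon/3$ and $\delta=\eta^2/2$. Choose unital completely positive maps $\varphi\colon B\to M_m$ and $\psi\colon M_m\to B$ with $\|\psi\varphi(g)-g\|\le\delta$ for $g\in S$.

\emph{The row.} We write $\psi$ as a compression by a row. The matrix $[e_{ij}]\in M_m(M_m)$ of matrix units is positive, so $[\psi(e_{ij})]\in M_m(B)$ is positive. Let $[c_{ij}]$ be its positive square root; then $c_{kj}=c_{jk}^*$ and $\psi(e_{ij})=\sum_kc_{ik}c_{jk}^*$. For the row $\rho=(c_{ik})_{(i,k)}\in M_{1,m^2}(B)$ and $x=[x_{ij}]\in M_m$,
\[
\rho(x\otimes1_m)\rho^*=\sum_{i,j}x_{ij}\sum_kc_{ik}c_{jk}^*=\psi(x),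
\]
and in particular $\rho\rho^*=\psi(1)=1$. Let $d=2m^2$ and $r=(\rho,0)\in M_{1,d}(B)$.

\emph{The scalar unitary.} Fix $g\in S$. The matrix $t=\varphi(g)\otimes1_m$ is a contraction but need not be unitary, and the extra $m^2$ coordinates are there to dilate it:
\[
u=u_g=\begin{pmatrix}t&(1-tt^*)^{1/2}\\(1-t^*t)^{1/2}&-t^*\end{pmatrix}.
\]
The diagonal blocks of $uu^*$ are $1$, and the off-diagonal blocks vanish because $t(1-t^*t)^{1/2}=(1-tt^*)^{1/2}t$. So $u\in\mathrm U(d)$, and $z:=rur^*=\rho t\rho^*=\psi\varphi(g)$ satisfies $\|z-g\|\le\delta$.

\emph{From compression to intertwining.} So far only the compression of $u$ is known to be close to $g$. Because $u$ and $g$ are both unitary, this forces $r$ to intertwine them approximately. Using $rr^*=1$,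
\[
(gr-ru)(gr-ru)^*=2-gz^*-zg^*=g(g-z)^*+(g-z)g^*,
\]
so $\|gr-ru\|\le\sqrt{2\delta}=\eta$. Also $u(gr-ru)^*g=u(r^*g^*-u^*r^*)g=ur^*-r^*g$, so $\|ur^*-r^*g\|\le\eta$. Multiplying the first estimate by $r^*$ on the left and the second by $r$ on the right gives
\[
\|pu-r^*gr\|\le\eta,\qquad\|up-r^*gr\|\le\eta .
\]
Since $r^*grq=0=qr^*gr$, it follows that $\|puq\|\le\eta$ and $\|qup\|\le\eta$. From $u=pu+qup+quq$ we get
\[
\|u-r^*gr-quq\|\le\|pu-r^*gr\|+\|qup\|\le2\eta .
\]

\emph{The partner.} Let $y=quq$. Then $q-y^*y=(puq)^*(puq)$ and $q-yy^*=(qup)(qup)^*$ have norm at most $\eta^2<1$. So $y$ is invertible in $qM_d(B)q$, and $k_g=y|y|^{-1}$ is a unitary of that algebra, where $|y|=(y^*y)^{1/2}$. Since $1-\lambda\le1-\lambda^2$ on $[0,1]$,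
\[
\|k_g-y\|=\|k_g(q-|y|)\|=\|q-|y|\|\le\|q-y^*y\|\le\eta^2 .
\]
Altogether $\|r^*gr+k_g-u_g\|\le2\eta+\eta^2\le3\eta=\varepsilon$.
\end{proof}

This lemma is the only place where (a)$\Rightarrow$(b) uses nuclearity.

\section{Telescoping along a path}\label{sec:swindle}

Lemma~\ref{lem:completion} makes $g\oplus k_g$ almost scalar, whereas we have to handle $g\oplus1$, and we know nothing about $k_g$. We write $g\oplus1=(1\oplus s)^*(g\oplus s)$ as in Section~\ref{sec:example} and look for $s$ that contains $k_g$ as a summand and is almost scalar by itself. The partner $k_g$ also completes every unitary close to $g$. So take a chain $g=g_0,g_1,\dots,g_L=1$ with small steps and partners $k_0,\dots,k_{L-1}$, and bracket one sum in two ways: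
\begin{align*}
&g_0\oplus(k_0\oplus g_1)\oplus(k_1\oplus g_2)\oplus\dots\oplus(k_{L-1}\oplus g_L),\\
&(g_0\oplus k_0)\oplus(g_1\oplus k_1)\oplus\dots\oplus(g_{L-1}\oplus k_{L-1})\oplus g_L .
\end{align*}
In the first line the brackets form $s$, and each of them is almost scalar because $g_j\approx g_{j-1}$. In the second line each bracket is almost scalar by the lemma, and the leftover term is $g_L=1$. The unitary $w$ below passes from one bracketing to the other. It depends only on $r$ and $L$, which is why Lemma~\ref{lem:completion} had to give the same row for all unitaries of all chains.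

\begin{proposition}\label{prop:swindle}
Let $B$ be nuclear, $E\subset\mathrm U_0(B)$ finite and $0<\varepsilon<1$. For all sufficiently large $D$ there is a unitary $w\in M_{1+D}(B)$ such that, with
\[
H_1=\{1\oplus h:h\in\mathrm{SU}(D)\},\qquad H_2=w^*\,\mathrm{SU}(1+D)\,w,
\]
for every $g\in E$ the unitary $g\oplus1_D$ commutes with $H_1$ and $\|g\oplus1_D-\sigma\tau\|\le3\varepsilon+2\pi/D$ for some $\sigma\in H_1$, $\tau\in H_2$.
\end{proposition}

\begin{proof}
The commutation holds because $(g\oplus1)(1\oplus h)=g\oplus h=(1\oplus h)(g\oplus1)$.

\emph{The chains.} By Lemma~\ref{lem:components}(i) each $g\in E$ is joined to $1$ by a continuous path in $\mathrm U(B)$. By uniform continuity there is one $L\ge1$ and, for each $g\in E$, a chain $g_0=g,g_1,\dots,g_L=1$ in $\mathrm U(B)$ with $\|g_j-g_{j-1}\|\le\varepsilon$. Apply Lemma~\ref{lem:completion} to the set of all $g_j$ with $g\in E$, $0\le j\le L-1$. This gives $d,r,p,q$ independent of $g$ and $j$. Fix $g\in E$, and let $k_j\in qM_d(B)q$ and $u_j\in\mathrm U(d)$ be the unitaries with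
\begin{equation}\label{eq:partner}
\|r^*g_jr+k_j-u_j\|\le\varepsilon\qquad(0\le j\le L-1).
\end{equation}
Put $u=u_0\oplus\dots\oplus u_{L-1}\in\mathrm U(Ld)$.

\emph{First bracketing.} Let $s=s_1\oplus\dots\oplus s_L\in\mathrm U(M_{Ld}(B))$ with $s_j=r^*g_jr+k_{j-1}$. Then $\|s_j-u_{j-1}\|\le\|r^*(g_j-g_{j-1})r\|+\varepsilon\le2\varepsilon$ by \eqref{eq:partner}, so
\begin{equation}\label{eq:first}
\|s-u\|\le2\varepsilon .
\end{equation}

\emph{Second bracketing.} Let $w_0\in M_{1+Ld}(B)$ be the block matrix
\[
w_0=\begin{pmatrix}
r^*&q&&&\\
&p&q&&\\
&&\ddots&\ddots&\\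
&&&p&q\\
&&&&r
\end{pmatrix},
\]
whose block columns have widths $1,d,\dots,d$ and whose block rows have heights $d,\dots,d,1$; for $L=1$ it is $\left(\begin{smallmatrix}r^*&q\\0&r\end{smallmatrix}\right)$. We compute $w_0aw_0^*$ for a block diagonal matrix $a=a_0\oplus a_1\oplus\dots\oplus a_L$ with $a_0\in B$ and with $a_1,\dots,a_L\in M_d(B)$ commuting with $p$. Only consecutive block rows of $w_0$ share a column, so the off-diagonal blocks are $qa_jp$ for $j<L$, $qa_Lr^*=qa_Lpr^*$, and the blocks $pa_jq$, $ra_Lq$ in the transposed positions; all of them vanish. Hence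
\begin{equation}\label{eq:regroup}
w_0aw_0^*=(r^*a_0r+qa_1q)\oplus\bigoplus_{j=2}^L(pa_{j-1}p+qa_jq)\oplus ra_Lr^* .
\end{equation}
For $a=1$ this reads $w_0w_0^*=1$. In $w_0^*w_0$ the diagonal blocks are $rr^*=1$, $q+p=1$ and $q+r^*r=1$, and the off-diagonal blocks are $rq=0$, $pq=0$ and their adjoints. So $w_0$ is unitary. For $a=g\oplus s$ we have $qs_jq=k_{j-1}$, $ps_jp=r^*g_jr$ and $rs_Lr^*=g_L=1$, so \eqref{eq:regroup} becomes
\[
w_0(g\oplus s)w_0^*=\bigoplus_{j=0}^{L-1}(r^*g_jr+k_j)\oplus1 ,
\]
and \eqref{eq:partner} gives
\begin{equation}\label{eq:second}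
\|g\oplus s-w_0^*(u\oplus1)w_0\|\le\varepsilon .
\end{equation}

\emph{Enlarging and correcting determinants.} Let $D\ge\max(2,Ld)$, and put $s'=s\oplus1_{D-Ld}$ and $w=w_0\oplus1_{D-Ld}$. By \eqref{eq:first}, $s'$ is within $2\varepsilon$ of $u\oplus1_{D-Ld}\in\mathrm U(D)$, and by \eqref{eq:second}, $g\oplus s'$ is within $\varepsilon$ of $w^*(u\oplus1_{1+D-Ld})w\in w^*\mathrm U(1+D)w$. By \eqref{eq:det} there are $\sigma\in H_1$ and $\tau\in H_2$ with
\[
\|(1\oplus s')^*-\sigma\|\le2\varepsilon+\pi/D,\qquad\|g\oplus s'-\tau\|\le\varepsilon+\pi/D .
\]
Since $g\oplus1_D=(1\oplus s')^*(g\oplus s')$ and all factors are unitary, $\|g\oplus1_D-\sigma\tau\|\le3\varepsilon+2\pi/D$.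
\end{proof}

\begin{proof}[Proof of \textup{(a)}$\Rightarrow$\textup{(b)} in Theorem~\ref{thm:main}]
We verify the hypothesis of Proposition~\ref{prop:criterion} for $H=N$ and $\Gamma_0=\Gamma$, which is dense by Lemma~\ref{lem:components}(ii). Let $E\subset\Gamma$ be finite and $\varepsilon>0$. Choose $k$ with $E\subset\mathrm U_0(M_k(B))$. The algebra $M_k(B)$ is unital and nuclear; apply Proposition~\ref{prop:swindle} to it with $\varepsilon'=\min(\varepsilon/6,1/2)$ and a large $D\ge\max(2,4\pi/\varepsilon)$, so that $3\varepsilon'+2\pi/D\le\varepsilon$. Identify $M_{1+D}(M_k(B))$ with $M_{(1+D)k}(B)\subset A$, the first diagonal block being the corner $M_k(B)$. Then $g\in E$ and $g\oplus1_D$ are the same element of $G$, and (2) holds. The groups $H_1\cong\mathrm{SU}(D)$ and $H_2\cong\mathrm{SU}(1+D)$ satisfy (1), because the embedding of scalar matrices and conjugation by $w$ are isometric. They are connected and contain $1$, so they lie in $N$.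
\end{proof}

\begin{remark}
Stabilization provides the room for the $D$ auxiliary coordinates; without it nuclearity does not give amenability, as $\mathrm U(\mathcal O_n)$ shows. The path to $1$ cannot be dispensed with either: if $g\in G\setminus N$, then $\|g-\sigma\tau\|=2$ for all $\sigma,\tau\in N$ by Lemma~\ref{lem:components}(i).
\end{remark}

\section{The other implications and the minimal flows}\label{sec:rest}

The implication (b)$\Rightarrow$(c) is Lemma~\ref{lem:means}(ii). Write $U=\mathrm U(A^+)=\mathbb T\times G$. The subgroup $N$ is normal in $G$, being the identity component, and $\mathbb T$ is central. So $N$ is normal in $U$, and by Lemma~\ref{lem:components}(iii)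
\begin{equation}\label{eq:quotient}
U/N\cong\mathbb T\times K_1(B)
\end{equation}
as topological groups, with $K_1(B)$ discrete.

\begin{proof}[Proof of \textup{(c)}$\Rightarrow$\textup{(d)}]
We average first over each coset of $N$ and then over the quotient. Let $m_N$ be a left-invariant mean on $\mathrm{UCB}(N)$. For $f\in\mathrm{UCB}(U)$ and $u\in U$ the function $x\mapsto f(ux)$ lies in $\mathrm{UCB}(N)$; put $\Phi_f(u)=m_N(x\mapsto f(ux))$. Invariance of $m_N$ gives $\Phi_f(ux_0)=\Phi_f(u)$ for $x_0\in N$, so $\Phi_f\in\ell^\infty(U/N)$. The map $f\mapsto\Phi_f$ is linear, positive and unital, and $\Phi_{L_vf}(u)=\Phi_f(vu)$ for $v\in U$. By \eqref{eq:quotient} the group $U/N$ is abelian, and every abelian group has a translation invariant mean $m'$ on its algebra of all bounded functions. Then $f\mapsto m'(\Phi_f)$ is a left-invariant mean on $\mathrm{UCB}(U)$.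
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:On}]
The algebra $\mathcal O_n$ is unital and nuclear \cite{Cu77}, so (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(d) applies with $B=\mathcal O_n$.
\end{proof}

The implication (d)$\Rightarrow$(e) is the case $C=A^+$ of the following standard fact.

\begin{proposition}\label{prop:strong}
If $C$ is a unital $C^*$-algebra and $\mathrm U(C)$ is amenable in the norm topology, then $C$ is strongly amenable.
\end{proposition}

\begin{proof}
Let $m$ be a left-invariant mean on $\mathrm{UCB}(\mathrm U(C))$, let $X$ be a unital Banach $C$-bimodule with constant $M$, and let $D\colon C\to X^*$ be a bounded derivation, with the action \eqref{eq:affine}. The map $u\mapsto u\bullet0=-D(u)u^*$ is bounded by $M\|D\|$ and is Lipschitz, since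
\[
\|D(u)u^*-D(v)v^*\|\le\|D(u-v)u^*\|+\|D(v)(u-v)^*\|\le2M\|D\|\,\|u-v\|.
\]
So $\langle\varphi,\xi\rangle=m(u\mapsto\langle u\bullet0,\xi\rangle)$ defines $\varphi\in X^*$. For a unitary $v$ the identity $(vu)\bullet0=v\bullet(u\bullet0)$ reads
\[
\langle(vu)\bullet0,\xi\rangle=\langle u\bullet0,v^*\xi v\rangle-\langle D(v)v^*,\xi\rangle .
\]
Applying $m$ in the variable $u$ gives $\langle\varphi,\xi\rangle=\langle\varphi,v^*\xi v\rangle-\langle D(v)v^*,\xi\rangle=\langle v\bullet\varphi,\xi\rangle$. Thus $D(v)=v\varphi-\varphi v$ for all unitaries $v$, and $D(a)=a\varphi-\varphi a$ for all $a\in C$ by linearity. If $\varphi$ were outside the weak$^*$-closed convex hull of the orbit of $0$, the Hahn--Banach theorem would give $\xi\in X$ with $\operatorname{Re}\langle\varphi,\xi\rangle>\sup_u\operatorname{Re}\langle u\bullet0,\xi\rangle$. This is impossible, since the left side is the mean of the real function $u\mapsto\operatorname{Re}\langle u\bullet0,\xi\rangle$.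
\end{proof}

\begin{proof}[Proof of \textup{(e)}$\Rightarrow$\textup{(a)}]
A Banach algebra $C$ is \emph{amenable} if every bounded derivation from $C$ into the dual of any Banach $C$-bimodule is inner, that is, of the form $a\mapsto a\varphi-\varphi a$. A $C^*$-algebra that is amenable in this sense is nuclear (Connes; Bunce--Paschke; see \cite[Ch.~6]{Runde}). Strong amenability of $C=A^+$ covers unital bimodules only, so we reduce to these.

Let $X$ be any Banach $C$-bimodule, $D\colon C\to X^*$ a bounded derivation, $e$ the unit of $C$, and $\delta=D(e)$. From $\delta=D(e^2)=\delta e+e\delta$ we get $e\delta e=2e\delta e$, so $e\delta e=0$, and therefore $a\delta e=0=e\delta a$ for all $a\in C$. Expanding $D(ea)$ and then $eD(ae)$ gives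
\[
D(a)=\delta a+eD(a)=\delta a+a\delta+eD(a)e .
\]
With $\varphi_0=e\delta-\delta e$ we have $a\varphi_0-\varphi_0a=a\delta+\delta a$. So $a\mapsto eD(a)e$ differs from $D$ by an inner derivation, and it is a bounded derivation into $eX^*e$. Restriction of functionals identifies $eX^*e$ with the dual of the unital bimodule $eXe$, the inverse being $\chi\mapsto(\xi\mapsto\langle\chi,e\xi e\rangle)$. By (e), $a\mapsto eD(a)e$ is inner, and hence so is $D$.

Thus $A^+$ is nuclear. The corner of $A^+$ cut by the projection $1_1=1_B\otimes e_{11}$ is isomorphic to $B$, so $B$ is nuclear by Section~\ref{sec:prelim}.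
\end{proof}

\begin{proof}[Proof of the last statements of Theorem~\ref{thm:main}]
Assume (a)--(e). If $K_1(B)=0$, then $G=N$ is extremely amenable. If $K_1(B)\ne0$, there is a nontrivial homomorphism $\chi\colon G/N\to\mathbb T$: a nontrivial cyclic subgroup of the abelian group $G/N$ has one, and it extends to $G/N$ because $\mathbb T$ is divisible. Then $g\cdot t=\chi(gN)t$ is an action of $G$ on $\mathbb T$, continuous because $N$ is open, and without fixed point. So $G$ is not extremely amenable.

Let $Y$ be a minimal flow of $U$. The set $Y^N$ of points fixed by $N$ is closed, and it is nonempty by (b). It is $U$-invariant, since $x(uy)=u(u^{-1}xu)y=uy$ for $x\in N$, $u\in U$, $y\in Y^N$. By minimality $Y^N=Y$, so the action factors through $U/N$, and the action of $U/N$ is continuous because $U\times Y\to(U/N)\times Y$ is open and onto. Conversely, every minimal flow of $U/N$ is a minimal flow of $U$ through the quotient map. The two groups thus have the same minimal flows and the same equivariant maps between them, hence the same universal minimal flow, and \eqref{eq:quotient} identifies $U/N$.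
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:On}]
We have $K_1(\mathcal O_n)=0$ \cite{Cu81}, so $G$ is extremely amenable and $U/N\cong\mathbb T$. In a minimal flow $Y$ of $\mathbb T$ each orbit $\mathbb Ty$ is compact and invariant, hence equal to $Y$, and $t\mapsto ty$ is a continuous equivariant map of $\mathbb T$ onto $Y$. So the translation action of $\mathbb T$ on itself, which is minimal, is the universal minimal flow.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AST}
Vadim Alekseev, Max Schmidt and Andreas Thom,
Amenability for unitary groups of $C^*$-algebras,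
arXiv:2305.13181 (2023).

\bibitem{BO}
Brown and Ozawa,
\emph{$C^*$-algebras and finite-dimensional approximations}.

\bibitem{Cu77}
Cuntz,
\emph{Comm. Math. Phys.} 57 (1977).

\bibitem{Cu81}
Cuntz,
\emph{Ann. of Math.} 113 (1981).

\bibitem{Runde}
Runde,
\emph{Lectures on Amenability}.

\end{thebibliography}
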